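# Exterior Cauchy transforms of smooth algebraic ovals

## 1. From an algebraic boundary to an algebraic transform: disc, ellipse, Neumann's oval

Let $\Omega\subset\mathbb C$ be a bounded domain with piecewise analytic, positively oriented boundary $\Gamma=\partial\Omega$. Its exterior Cauchy transform is
$$\mathcal C_\Omega(z)=\frac1\pi\int_\Omega\frac{dA(\zeta)}{z-\zeta},\qquad z\in\mathbb C\setminus\overline\Omega .$$

**Definition.** $\mathcal C_\Omega$ is *algebraic* if there is a nonzero polynomial $Q(z,w)\in\mathbb C[z,w]$ with $Q(z,\mathcal C_\Omega(z))\equiv0$ on $\mathbb C\setminus\overline\Omega$.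

Since $d\big(\frac{\bar\zeta}{z-\zeta}\,d\zeta\big)=\frac{1}{z-\zeta}\,d\bar\zeta\wedge d\zeta=\frac{2i\,dA}{z-\zeta}$, Green's formula gives
$$\mathcal C_\Omega(z)=\frac1{2\pi i}\oint_\Gamma\frac{\bar\zeta\,d\zeta}{z-\zeta},\qquad z\notin\overline\Omega. \tag{1}$$

Suppose that $\Gamma$ lies on a real algebraic curve, written as $P(z,\bar z)=0$. Near $\Gamma$ we may try to solve this equation for $\bar z$ and get a holomorphic function $S$ with $P(z,S(z))=0$ and $S(z)=\bar z$ on $\Gamma$, the *Schwarz function* of $\Gamma$. It is an algebraic function, and by (1) the transform is the Cauchy integral of $S$. So one first guesses: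

> *if $\Gamma$ is an algebraic curve, then $\mathcal C_\Omega$ is algebraic.*

**The disc.** On $|z-a|=\rho$ we have $\bar z=\bar a+\rho^2/(z-a)$. The constant contributes $0$ to (1), and the residue at $\zeta=a$ gives $\mathcal C_\Omega(z)=\rho^2/(z-a)$. This is rational.

**The ellipse.** Let $x^2/a^2+y^2/b^2=1$ with $a>b>0$ and $c^2=a^2-b^2$. For $|\omega|=1$ put
$$z=\tfrac12\big((a+b)\omega+(a-b)\omega^{-1}\big),\qquad \bar z=\tfrac12\big((a+b)\omega^{-1}+(a-b)\omega\big).$$
Solving the first equation gives $\omega=\frac{z+\sqrt{z^2-c^2}}{a+b}$ and $\omega^{-1}=\frac{z-\sqrt{z^2-c^2}}{a-b}$ (the product is $1$). Substituting into the second,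
$$S(z)=\frac{a-b}{a+b}\,z+h(z),\qquad h(z)=\frac{2ab}{c^2}\Big(z-\sqrt{z^2-c^2}\Big).$$
The first summand is holomorphic inside, so it contributes $0$ to (1). The foci $\pm c$ lie inside the ellipse, so $h$ is holomorphic outside, and $h(z)=O(1/z)$. For $z$ outside, compare $\Gamma$ with a large circle: $\frac{1}{2\pi i}\oint_\Gamma\frac{h\,d\zeta}{z-\zeta}=h(z)$, because the integral over the large circle tends to $0$ and the residue of $\frac{h(\zeta)}{z-\zeta}$ at $\zeta=z$ is $-h(z)$. So
$$\mathcal C_\Omega(z)=\frac{2ab}{c^2}\Big(z-\sqrt{z^2-c^2}\Big),$$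
which is algebraic and not rational.

**Neumann's oval.** Let $\alpha\ne\beta$ be positive and let $\Omega$ be bounded by the oval of the quartic $(x^2+y^2)^2=\alpha^2x^2+\beta^2y^2$, i.e. $r^2<\alpha^2\cos^2\theta+\beta^2\sin^2\theta$ in polar coordinates. With $\eta=1/z=X+iY$ the oval becomes the ellipse $\alpha^2X^2+\beta^2Y^2=1$, with semiaxes $a=1/\alpha$, $b=1/\beta$. Parametrize it by $\eta=\frac12((a+b)\omega+(a-b)\omega^{-1})$. If $\eta(\omega_1)=\eta(\omega_2)$ with $\omega_1\neq\omega_2$, then $|\omega_1\omega_2|=|a-b|/(a+b)<1$. So $\eta$ maps $|\omega|>1$ injectively onto the exterior of the ellipse, and $z=1/\eta$ maps $\{|\omega|>1\}\cup\{\infty\}$ bijectively onto $\Omega$. On the boundary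
$$\bar z=\frac1{\bar\eta}=\frac{2\omega}{(a+b)+(a-b)\omega^2}.$$
So $S$ extends meromorphically to $\Omega$, with two simple poles, at $\omega^2=-\frac{a+b}{a-b}$ (where $|\omega|>1$). By residues $\mathcal C_\Omega$ is rational. Domains with this behavior, the disc among them, are *quadrature domains*; their transforms are rational.

So far the guess holds. In all three cases, however, we could split $S$ explicitly into a part that extends meromorphically inside and a part that extends holomorphically outside. Nothing guarantees such a splitting by *algebraic* functions, and for nonsingular curves of higher degree the guess is completely wrong.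

**Theorem 1.** Let $P(x,y)$ be a real polynomial of degree $d=2k\ge4$ whose homogenization defines a nonsingular curve $C\subset\mathbb{CP}^2$, and suppose that the real locus of $C$ is a single oval $\Gamma\subset\mathbb R^2$ with interior $\Omega$. Then $\mathcal C_\Omega$ is not algebraic.

(An *oval* is a component of $C(\mathbb R)$ bounding a disc in $\mathbb{RP}^2$.) This statement is posed as a conjecture in Ch. Hagg, B. Shapiro, "Algebraicity of exterior Cauchy transforms of algebraic ovals: a homological formulation", arXiv:2606.06296 (2026). Nonsingularity cannot be dropped: with $\zeta=x+iy$, $w=x-iy$, Neumann's quartic is $\zeta^2w^2=\frac{\alpha^2-\beta^2}4(\zeta^2+w^2)+\frac{\alpha^2+\beta^2}2\zeta w$. It is singular at the origin and at the two circular points (those at infinity with $\zeta$-direction or $w$-direction). Nor can the degree be lowered to $2$, by the ellipse. Stronger versions are in Sections 8 and 9.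

## 2. The branches of $\bar z$ over the $z$-plane

**Standing assumptions.** From now through Section 7, $P$ is a real polynomial of degree $d\ge3$ with nonsingular homogenization, and $\Gamma$ is a compact connected component of the affine real curve, oriented counterclockwise, with interior $\Omega$. Theorem 1 is a special case.

Use the affine coordinates $\zeta=x+iy$, $w=x-iy$ on $\mathbb C^2$; this is a complex linear change of coordinates, so $C$ stays nonsingular of degree $d$. We write $P=P(\zeta,w)$. Real points are those with $w=\bar\zeta$. Homogeneous coordinates are $[Z:W:T]$ with $\zeta=Z/T$, $w=W/T$. A nonsingular plane curve is irreducible, so $P$ is irreducible. Put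
$$F=\mathbb C(\zeta),\qquad K=\mathbb C(C)\ \text{(the function field)},\qquad P=\sum_{i=0}^na_i(\zeta)w^{n-i},\quad a_0\neq0.$$

The point $p=[0:1:0]$ decides the shape of $P$.

* If $p\notin C$, the $w^d$-term is present. So $n=d$, $a_0$ is a nonzero constant, and $\deg a_i\le i$.
* If $p\in C$, the $w^d$-term vanishes. The coefficient of $W^{d-1}$ in the homogenization is a linear form $\alpha Z+\beta T$, and it is nonzero because $C$ is smooth at $p$. So $n=d-1$ and $\deg a_i\le i+1$.

In both cases $n\ge2$. By Gauss's lemma $P$ is irreducible over $F$, so $K=F(w)$ and $[K:F]=n$.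

Let $B\subset\mathbb C$ be the zero set of $a_0$ times the discriminant of $P$ in $w$; it is finite. Over $\mathbb C\setminus B$ there are locally $n$ distinct holomorphic branches $w_1,\dots,w_n$ of $w$, with $P_w(z,w_j(z))\ne0$; all points of $C$ over such $z$ are the affine points $(z,w_j(z))$, and $\zeta$ is a local coordinate there. Put
$$u=\frac1{P_w}\in K,\qquad u_j(z)=\frac1{P_w(z,w_j(z))}.$$

**Running example.** Take $x^4+y^4=1$. The curve $x^4+y^4=t^4$ is nonsingular, and its real locus is one oval in $\mathbb R^2$. Up to the factor $8$,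
$$P=w^4+6\zeta^2w^2+\zeta^4-8,\qquad w^2=-3\zeta^2\pm2\sqrt2\sqrt{\zeta^4+1}.$$
Here $n=d=4$ and the branches are $w_1,\ w_2=-w_1,\ w_3,\ w_4=-w_3$. So the branches can satisfy linear relations. This will matter.

**The Schwarz function exists.** We have $x=(\zeta+w)/2$ and $y=(\zeta-w)/2i$, so $\partial_w=\frac12(\partial_x+i\partial_y)$. At a real point $P_x,P_y$ are real and, by smoothness, not both zero, so
$$P_w=\tfrac12(P_x+iP_y)\ne0\quad\text{on }\Gamma. \tag{2}$$
By the implicit function theorem and compactness there are $\epsilon,\rho>0$ such that for every $\zeta_0\in\Gamma$ and $|z-\zeta_0|<\epsilon$ the equation $P(z,w)=0$ has exactly one solution with $|w-\bar\zeta_0|<\rho$, this solution is holomorphic in $z$, and $P_w\ne0$ there. Shrinking $\epsilon$, we may assume that the solution satisfies $|w-\bar\zeta_0|<\rho/2$ and that $2\epsilon<\rho/2$. If $z$ is $\epsilon$-close to both $\zeta_0$ and $\zeta_1\in\Gamma$, the solution for $\zeta_0$ is within $\rho$ of $\bar\zeta_1$, so it is also the solution for $\zeta_1$. Hence the solutions glue to a holomorphic $S$ on an annular neighborhood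 $V$ of $\Gamma$, with $P(z,S(z))=0$, $P_w(z,S(z))\neq0$, and $S(z)=\bar z$ on $\Gamma$.

## 3. Monodromy of Cauchy integrals, and the quartic $x^4+y^4=1$

A natural plan is to continue $\mathcal C_\Omega$ analytically across $\Gamma$ and around $B$. An algebraic function has finitely many branches, so one hopes for a contradiction.

**Step 1: a contour that avoids $B$.** The purpose is to cross the contour safely; $\Gamma$ itself may meet $B$, since two branches other than $S$ may coincide at a point of $\Gamma$. For small $t>0$ let $\Gamma_t\subset V\cap\Omega$ be the curve at distance $t$ inside $\Gamma$. These are disjoint smooth Jordan curves isotopic to $\Gamma$ in $V$. As $B$ is finite, some $\Gamma'=\Gamma_{t_0}$ misses $B$, and so does a thin annulus $A=\bigcup_{|t-t_0|<\eta}\Gamma_t\subset V$. Let $E$ and $I$ be the exterior and interior of $\Gamma'$, and put $E^+=E\cup A$, $I^+=I\cup A$. These open sets cover $\mathbb C$, and $E^+\cap I^+=A$.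

**Step 2: Cauchy integrals of several functions at once.** Call $h\in K$ *admissible* if it is regular at all points of $C$ over $\mathbb C\setminus B$ and at all points $(z,S(z))$, $z\in V$. For instance $w$ and $u=1/P_w$ are admissible. Write $h_j(z)=h(z,w_j(z))$ and $h_S(z)=h(z,S(z))$, and define
$$J_E[h](z)\ (z\in E),\quad J_I[h](z)\ (z\in I)\quad\text{by}\quad\frac1{2\pi i}\oint_{\Gamma'}\frac{h_S(\zeta)\,d\zeta}{z-\zeta}.$$
Moving the contour slightly inward extends $J_E[h]$ holomorphically to $E^+$; moving it outward extends $J_I[h]$ to $I^+$. For $z\in A$ the difference is the integral over a curve inside $z$ minus one over a curve outside $z$, so the residue at $\zeta=z$ gives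
$$J_E[h]=J_I[h]+h_S\quad\text{on }A. \tag{3}$$
By (1) and Cauchy's theorem between $\Gamma'$ and $\Gamma$, $J_E[w]=\mathcal C_\Omega$ outside $\overline\Omega$.

**Proposition 3.1.** Fix $z_*\in E\setminus B$. For every path in $\mathbb C\setminus B$ starting at $z_*$ and every admissible $h$, the germ of $J_E[h]$ at $z_*$ continues along the path. If the endpoint lies in $E^+$ (respectively $I^+$), the continued germ can be written
$$J_\bullet[h]+\sum_jn_jh_j,\qquad\bullet=E\ (\text{respectively }I),\quad n\in\mathbb Z^n,$$
with a vector $n$ that depends on the path but **not on $h$**.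

*Proof.* Subdivide the path into finitely many pieces, each contained in $E^+$ or in $I^+$. Along a piece in $E^+$, the function $J_E[h]$ is holomorphic, and the $h_j=h(\cdot,w_j)$ continue along with the $w_j$; the coefficients do not change. The same holds in $I^+$. To pass from a piece in $E^+$ to one in $I^+$ or back we are at a point of $A$. Since $A\cap B=\emptyset$, near that point $S$ is one of the branches, say $w_i$, and so $h_S=h_i$. By (3) we may replace $J_E[h]$ by $J_I[h]+h_i$, or $J_I[h]$ by $J_E[h]-h_i$. This changes $n_i$ by $\pm1$, and the index $i$ does not depend on $h$. If the endpoint lies in $A$, one such replacement gives either form. $\square$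

Let a loop $\gamma$ in $\mathbb C\setminus B$ at $z_*$ act on germs by continuation. It permutes the branches, $w_j\mapsto w_{\gamma(j)}$ and $h_j\mapsto h_{\gamma(j)}$, and
$$\gamma\,J_E[h]=J_E[h]+\sum_jn_j(\gamma)h_j\quad\text{for all admissible }h,\text{ with the same }n(\gamma)\in\mathbb Z^n. \tag{4}$$

**Proposition 3.2.** If $\mathcal C_\Omega$ is algebraic, there is $q\in\mathbb Q^n$ such that $J_E[w]+\sum_jq_jw_j$ is invariant under all loops, that is,
$$\sum_j\big(n_j(\gamma)+q_{\gamma^{-1}(j)}-q_j\big)w_j=0\quad\text{for all }\gamma. \tag{5}$$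

*Proof.* Take $z_*$ outside $\overline\Omega\cup B$ and let $f$ be the germ of $J_E[w]=\mathcal C_\Omega$ there. Let $Q\ne0$ with $Q(z,f)=0$. If $Q$ did not involve $w$, it would be a polynomial in $z$ vanishing on an open set; so $\deg_wQ\ge1$. All continuations $\gamma f$ satisfy the same equation, and a nonzero polynomial in $w$ over the field of meromorphic germs has finitely many roots. So there are finitely many germs $\gamma f$, say $\gamma_1f,\dots,\gamma_Mf$, and loops permute them. Their average is invariant. By (4) it equals $f+\sum_jq_jw_j$ with $q=\frac1M\sum_sn(\gamma_s)$. Applying $\gamma$ to it gives $f+\sum_jn_j(\gamma)w_j+\sum_jq_jw_{\gamma(j)}$, and subtracting gives (5). $\square$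

**The first guess fails for $x^4+y^4=1$.** Suppose $\mathcal C_\Omega$ is algebraic. By Proposition 3.2, $\Phi=f+\sum q_jw_j$ is single-valued on $\mathbb C\setminus B$. Near a finite point, Proposition 3.1 gives $\Phi=J_\bullet[w]+\sum r_jw_j$ locally, and the $w_j$ are bounded there, as roots of a monic polynomial with bounded coefficients. So $\Phi$ is entire. Near $\infty$, $v=w/z$ satisfies $v^4+6v^2+1-8z^{-4}=0$. At $z=\infty$ this has four distinct roots $\lambda_j$ ($\lambda^2=-3\pm2\sqrt2$), so $v$ is a holomorphic function of $z^{-4}$:
$$w_j=\lambda_jz+O(z^{-3}).$$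
Thus $\Phi=O(|z|)$, so $\Phi=\alpha z+\beta$, and near infinity $\mathcal C_\Omega=\alpha z+\beta-\sum r_jw_j$ for some constants $r_j$. The right side has no $1/z$ term, but $\mathcal C_\Omega(z)=\frac{\mathrm{area}(\Omega)}{\pi}\frac1z+\cdots$. This is a contradiction.

**Where this stops.** The argument used that the $w_j$ had no $1/z$ term, an accident. Add a quadratic term: $x^4+y^4+x^2=1$. Its homogenization $x^4+y^4+x^2t^2-t^4$ is nonsingular: a singular point has $y=0$, $x(4x^2+2t^2)=0$ and $t(x^2-2t^2)=0$, and these force $x=y=t=0$. Its real locus is one convex oval. The equation is $w^4+6z^2w^2+z^4+2(z+w)^2-8=0$, and $w_j=\lambda_jz+\nu_j/z+\cdots$ with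
$$\nu_j=-\frac{(1+\lambda_j)^2}{2\lambda_j(\lambda_j^2+3)}\neq0 .$$
Now the $1/z$ coefficients only give one linear equation, $\sum r_j\nu_j=-\mathrm{area}(\Omega)/\pi$. The single-valued function $\Phi$ is still $\alpha z+\beta$, but nothing visible forbids $\mathcal C_\Omega=\alpha z+\beta-\sum r_jw_j$. Indeed this shape really occurs for the ellipse: its branches are $w_{1,2}=\frac{a^2+b^2}{c^2}z\mp\frac{2ab}{c^2}\sqrt{z^2-c^2}$, and $\mathcal C_\Omega=\frac{2ab}{c^2}z+\frac12(w_1-w_2)$. The obstacle is that the $w_j$ are too large at infinity for Liouville's theorem to finish.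

Proposition 3.1 offers a way out: the *same* integers govern the Cauchy integral of every admissible $h$. So we look for an $h$ whose branches are small.

## 4. The holomorphic differential $d\zeta/P_w$ as a companion integrand

A *holomorphic differential* on $C$ is a meromorphic differential without poles; we write it $h\,d\zeta$ with $h\in K$.

**Lemma 4.1.** For $d\ge3$, $\omega_0=u\,d\zeta=d\zeta/P_w$ is a holomorphic differential on $C$.

*Proof.* On the affine part, $P_\zeta\,d\zeta+P_w\,dw=0$, so $\omega_0=d\zeta/P_w=-dw/P_\zeta$, and one of the denominators is nonzero at each point. In the chart $Z=1$ write $\zeta=1/t$, $w=v/t$, $P=t^{-d}\tilde P(t,v)$. Then $P_w=t^{-(d-1)}\tilde P_v$ and $d\zeta=-t^{-2}dt$, so $\omega_0=-t^{d-3}\,dt/\tilde P_v$. As before $dt/\tilde P_v=-dv/\tilde P_t$ has no poles on this chart, and $d\ge3$. In the chart $W=1$ write $w=1/t$, $\zeta=y/t$, $P=t^{-d}\tilde P(t,y)$; then $\omega_0=-dw/P_\zeta=t^{d-3}\,dt/\tilde P_y$, again without poles. The three charts cover $C$. $\square$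

For a conic ($d=2$) this fails: for the ellipse $\omega_0=-t^{-1}dt/\tilde P_v$ has simple poles at the two points at infinity.

**Lemma 4.2 (growth).** Let $h\,d\zeta$ be a holomorphic differential on $C$. Near a finite point $b$ every branch of $h$ is $o(|z-b|^{-1})$. Near $\infty$ every branch is $o(|z|^{-1})$.

*Proof.* Over a small punctured disc at $b$ the curve is a union of punctured discs, each with a parameter $s$ such that $\zeta-b=s^\mu$. Since $h\,d\zeta=h\mu s^{\mu-1}ds$ is holomorphic, $h=O(|s|^{1-\mu})=O(|\zeta-b|^{-1+1/\mu})$. At infinity $\zeta=s^{-\mu}$ and $h\,d\zeta=-\mu hs^{-\mu-1}ds$, so $h=O(|s|^{\mu+1})=O(|\zeta|^{-1-1/\mu})$. $\square$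

**Proposition 4.3 (vanishing period).** Let $h\,d\zeta$ be a holomorphic differential on $C$ such that
$$\text{for all }m\in\mathbb C^n:\quad\sum_jm_jw_j=0\ \Longrightarrow\ \sum_jm_jh_j=0. \tag{R}$$
If $\mathcal C_\Omega$ is algebraic, then $\oint_\Gamma h\,d\zeta=0$, where $h=h(\zeta,\bar\zeta)$ on $\Gamma$.

*Proof.* First, $h$ is admissible: $\zeta$ is a local coordinate at all points over $\mathbb C\setminus B$ and, since $P_w\neq0$ there, at all points $(z,S(z))$ with $z\in V$. At points where $\zeta$ is a local coordinate and $h\,d\zeta$ is holomorphic, $h$ is regular.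

*The single-valued function.* Let $g$ be the germ of $J_E[h]$ at $z_*$, take $q$ from Proposition 3.2, and put $\bar g=g+\sum_jq_jh_j$. By (4),
$$\gamma\bar g-\bar g=\sum_j\big(n_j(\gamma)+q_{\gamma^{-1}(j)}-q_j\big)h_j .$$
By (5) and (R) this is $0$ for every loop $\gamma$. So $\bar g$ is a single-valued holomorphic function on $\mathbb C\setminus B$.

*It is entire.* Let $b\in B$; then $b\in E$ or $b\in I$, because $\Gamma'$ misses $B$. On a small disc at $b$, slit along a radius, Proposition 3.1 gives $\bar g=J_\bullet[h]+\sum r_jh_j$ with constants $r_j$ and $J_\bullet[h]$ holomorphic at $b$. By Lemma 4.2, $\bar g=o(|z-b|^{-1})$, so the singularity at $b$ is removable.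

*It is zero.* On a slit neighborhood of $\infty$, $\bar g=J_E[h]+\sum r_jh_j$ with constants $r_j$. Here $J_E[h]=O(1/|z|)$ and the $h_j$ tend to $0$. So $\bar g\to0$ at infinity, and $\bar g\equiv0$ by Liouville.

*The leading coefficient.* Hence $J_E[h]=-\sum r_jh_j=o(1/|z|)$ by Lemma 4.2. But $zJ_E[h](z)\to\frac1{2\pi i}\oint_{\Gamma'}h_S\,d\zeta=\frac1{2\pi i}\oint_\Gamma h\,d\zeta$, so this number is $0$. $\square$

**Lemma 4.4.** With the orientation for which the tangent of $\Gamma$ is $i$ times the direction of $\nabla P$,
$$\oint_\Gamma\frac{d\zeta}{P_w}=2i\int_\Gamma\frac{d\ell}{|\nabla P|}\neq0\qquad(d\ell=\text{arclength});$$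
with the other orientation the sign changes.

*Proof.* Write $\nabla P$ as the complex number $P_x+iP_y$. Along $\Gamma$, $d\zeta=i\frac{P_x+iP_y}{|\nabla P|}\,d\ell$, and $P_w=\frac12(P_x+iP_y)$ by (2). The quotient is $2i\,d\ell/|\nabla P|$. The field $\nabla P$ has no zero on $\Gamma$ and is normal to it, so the sign is constant along $\Gamma$. $\square$

So Theorem 1 follows once we know (R) for $h=u=1/P_w$.

**Why one may hope for (R).** If we move the level, $P=\tau$, then the branches move with $\partial w_j/\partial\tau=1/P_w=u_j$. If a relation $\sum m_jw_j=0$ persisted on all nearby level curves, differentiating it in $\tau$ would give $\sum m_ju_j=0$. (In the same spirit, $\int_\Gamma d\ell/|\nabla P|$ is the rate at which the area enclosed by a level oval changes.) But the relation is given on one curve only.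

**Why something must be proved.** For singular curves (R) can fail. Take $\zeta=y^4$, $w=y+y^2$. Since $w^2-\zeta=y^2+2y^3$, this curve has the equation $P=(w^2-\zeta)^2-4\zeta w-\zeta=0$. Its branches are $w_j=i^jy+(-1)^jy^2$, $j=0,\dots,3$, and $\sum_ji^jw_j=0$. Next, $P_w=4w(w^2-\zeta)-4\zeta=4y^3(1+2y+2y^2)$, and $(1+2y+2y^2)(1-2y+2y^2)=1+4y^4$, so
$$u=\frac{y^{-3}-2y^{-2}+2y^{-1}}{4(1+4\zeta)},\qquad\sum_ji^ju_j=\frac{2}{y(1+4\zeta)}\ne0 .$$
(In the sum, only the $y^{-1}$ term survives.) The projective curve is singular at $[Z:W:T]=[1:0:0]$. So smoothness must enter the proof of (R).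

## 5. Conjugate branches respect the degree in $w$

Let $\hat P(X)=P(\zeta,X)/a_0\in F[X]$; it is monic and irreducible. Let $N$ be a splitting field, with roots $w_1,\dots,w_n$ and $w=w_1$. Let $G=\mathrm{Gal}(N/F)$, which is transitive on $\{1,\dots,n\}$, and let $H$ be the stabilizer of $1$, so that $N^H=F(w_1)=K$. Then $u_j=1/P_w(\zeta,w_j)=1/(a_0\hat P'(w_j))$. Filter $K$ by degree in $w$:
$$K_{\le i}=\mathrm{span}_F(1,w,\dots,w^i),\qquad0\le i\le n-1;\qquad K_{\le a}K_{\le b}\subset K_{\le a+b}\ \text{ if }a+b\le n-1.$$
For an $H$-orbit $D\subset\{1,\dots,n\}$ define the $F$-linear map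
$$T_D:K\to K,\qquad T_D(A(w_1))=\sum_{j\in D}A(w_j)\quad(A\in F[X]).$$
It is well defined because all $w_j$ are roots of $\hat P$, and its values are $H$-invariant, so they lie in $K$.

In the running example, $\{1\}$ and $\{2\}$ are orbits, since $w_2=-w_1$. To see that $\{3,4\}$ is one orbit, note that $w_1^2w_3^2=\zeta^4-8$. At a zero of $\zeta^4-8$ we have $\zeta^2=\pm2\sqrt2$, so $-3\zeta^2\pm6\sqrt2$ gives one zero and one nonzero value for $w^2$. A small loop there therefore swaps one pair of opposite branches and fixes the other two; since $G$ is transitive, conjugating gives an element fixing $w_1$ and swapping $w_3,w_4$. For $D=\{3,4\}$ we get $T_D(w)=0$, $T_D(w^2)=2w_3^2=-12\zeta^2-2w_1^2\in K_{\le2}$, $T_D(w^3)=0$. The degree does not go up. Smoothness makes this general.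

**Lemma 5.1.** $T_D(K_{\le i})\subset K_{\le i}$ for all $H$-orbits $D$ and $0\le i\le n-1$.

*Proof.* For $e\ge0$ let $\Lambda_e$ be the set of $h\in K$ that are regular at all points of $C$ over finite $\zeta$ and such that $h/\zeta^e$ is regular at all points over $\zeta=\infty$. Equivalently, $\operatorname{div}(h)+e\,(\zeta)_\infty\ge0$, where $(\zeta)_\infty$ is the polar divisor of $\zeta$.

**Step 1: $T_D\Lambda_e\subset\Lambda_e$.** The step shows that regularity passes to conjugates. A function is regular over finite $\zeta$ if and only if it is integral over $\mathbb C[\zeta]$: a monic equation with polynomial coefficients excludes poles, and conversely, if $h$ is regular, then the coefficients of its characteristic polynomial over $F$ are symmetric functions of its branches, hence rational functions bounded near each finite point, hence polynomials. Now $T_Dh$ is a sum of Galois conjugates of $h$. Conjugates of integral elements, and their sums, are integral. The same argument over the local ring of $\mathbb P^1$ at $\infty$ applies to $h/\zeta^e$, since $T_D(h/\zeta^e)=T_D(h)/\zeta^e$.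

**Step 2: elements of $\Lambda_e$ are polynomials of total degree $\le e$ in $\zeta,w$; if $p\in C$ and $e\ge1$, they have no $w^e$-term.** This is where smoothness of $C$ is used. We first find $(\zeta)_\infty$, where $\zeta=Z/T$. The only common zero of $Z,T$ in $\mathbb P^2$ is $p$. If $p\notin C$, then $(\zeta)_\infty=\operatorname{div}(T|_C)$. If $p\in C$, then $Z,T$ are local coordinates of $\mathbb P^2$ at $p$ (with $W=1$), and as $C$ is smooth at $p$, one of them restricts to a local parameter. So the smaller of the two vanishing orders at $p$ is $1$, and $(\zeta)_\infty=\operatorname{div}(T|_C)-p$. In both cases, for $h\in\Lambda_e$ the product $hT^e$ is a regular section of $\mathcal O_C(e)$. From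
$$0\to\mathcal O_{\mathbb P^2}(e-d)\to\mathcal O_{\mathbb P^2}(e)\to\mathcal O_C(e)\to0$$
and $H^1(\mathbb P^2,\mathcal O(e-d))=0$ (Hartshorne, *Algebraic Geometry*, III.5.1), this section is the restriction of a form of degree $e$. Dividing by $T^e$, $h=A(\zeta,w)$ with $A$ a polynomial of total degree $\le e$. If $p\in C$, then $\operatorname{div}(h)+e\operatorname{div}(T|_C)\ge e\,p$, so the form vanishes at $p=[0:1:0]$ when $e\ge1$. Its value there is the coefficient of $W^e$, so $A$ has no $w^e$-term.

**Step 3: the case $n=d$.** Since $a_0$ is constant, $w$ is integral over $\mathbb C[\zeta]$. Dividing $P=0$ by $\zeta^d$ gives $\sum a_i\zeta^{-i}(w/\zeta)^{n-i}=0$, where $\deg a_i\le i$; so $w/\zeta$ is integral over the local ring at $\infty$. Hence $w^i\in\Lambda_i$. By Steps 1 and 2, $T_D(w^i)$ is a polynomial of total degree $\le i$, so it lies in $K_{\le i}$.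

**Step 4: the case $n=d-1$.** Now $w$ may have a pole over a finite $\zeta$, so we replace $w^i$ by better elements. Put $\psi_0=1$ and, for $1\le i\le n-1$,
$$\psi_i=\sum_{j=0}^{i-1}a_jw^{i-j}=-\sum_{j=i}^na_jw^{i-j},$$
the second expression coming from $P=0$ multiplied by $w^{i-n}$. At a point over finite $\zeta$, either $w$ is regular and the first expression is regular, or $w^{-1}$ is regular and the second one is. Over $\infty$ put $v=w/\zeta$ and $b_j=a_j/\zeta^{j+1}$, which is regular at $\infty$ as $\deg a_j\le j+1$. Then
$$\frac{\psi_i}{\zeta^{i+1}}=\sum_{j<i}b_jv^{i-j}=-\sum_{j\ge i}b_jv^{i-j},$$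
and the same alternative with $v$ shows regularity. So $\psi_i\in\Lambda_{i+1}$, hence $T_D\psi_i\in\Lambda_{i+1}$, and by Step 2 (here $p\in C$) $T_D\psi_i$ is a polynomial of total degree $\le i+1$ without $w^{i+1}$-term. So $T_D\psi_i\in K_{\le i}$. Also $T_D\psi_0=|D|\in K_{\le0}$. The leading term of $\psi_i$ is $a_0w^i$ with $a_0\ne0$, so $K_{\le i}=\mathrm{span}_F(\psi_0,\dots,\psi_i)$, and the claim follows by $F$-linearity. $\square$

In the singular example of Section 4 the lemma fails: the conjugate $iy-y^2$ of $w=y+y^2$ is not in $\mathrm{span}_F(1,w)$, because $1,y,y^2$ are independent over $F$ and $i\ne-1$.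

## 6. Factoring $\hat P(X)-\hat P(Y)$ along $H$-orbits

**Lemma 6.1.** For each $H$-orbit $D$ there are $c_D,\beta_D\in F$ with
$$\sum_{j\in D}w_j=c_Dw_1+\beta_D,\qquad\sum_{j\in D}u_j=c_Du_1 .$$

*Proof.* **Step 1: one polynomial per orbit.** We build $R_D(Y,X)$ of total degree $|D|$ whose roots at $Y=w_1$ are the $w_j$, $j\in D$. Let $\delta=|D|$. As $\{1\}$ is an orbit and $n\ge2$, $\delta\le n-1$. By Lemma 5.1 the power sums $\sum_{j\in D}w_j^i=T_D(w_1^i)$ lie in $K_{\le i}$ for $i\le n-1$. Newton's identities (characteristic $0$) express the $i$-th elementary symmetric function $e_i$ of $\{w_j\}_{j\in D}$ as a polynomial in the power sums, every term having total weight $i$. So $e_i\in K_{\le i}$ for $i\le\delta$, i.e. $e_i=E_i(w_1)$ with $E_i\in F[Y]$, $\deg E_i\le i$, $E_0=1$. Put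
$$R_D(Y,X)=\sum_{i=0}^\delta(-1)^iE_i(Y)X^{\delta-i}.$$
It is monic in $X$, has total degree $\delta$, and $R_D(w_1,X)=\prod_{j\in D}(X-w_j)$. For $D=\{1\}$ it is $X-Y$. Write $E_1=c_DY+\beta_D$; evaluating at $w_1$ gives the first formula.

**Step 2: the factorization**
$$\prod_DR_D(Y,X)=\hat P(X)-\hat P(Y). \tag{6}$$
This says that the orbit structure persists on all level curves of $\hat P$. Call the product $\Pi$; it has total degree $n$, so its coefficient of $X^{n-i}$ has $Y$-degree $\le i$. Since $\Pi(w_1,X)=\prod_j(X-w_j)=\hat P(X)$, and $\hat P(Y)$ is the minimal polynomial of $w_1$, this coefficient is congruent modulo $\hat P(Y)$ to the coefficient of $X^{n-i}$ in $\hat P(X)$. As $\deg\hat P=n$, the two are equal for $i<n$, and for $i=n$ they differ by $c\,\hat P(Y)$ with $c\in F$. So $\Pi=\hat P(X)-c\hat P(Y)$ for some $c\in F$. Setting $X=Y$ gives $0$ on the left because of the factor $X-Y$. So $c=1$.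

**Step 3: differentiate along the level.** Let $s$ be a formal variable. The polynomial $R_D(w_1+s,X)\in N[[s]][X]$ is monic and at $s=0$ has the $\delta$ distinct roots $w_j$, $j\in D$. By Hensel's lemma it has roots $X_j(s)\in N[[s]]$ with $X_j(0)=w_j$, and these are all its roots. Reading off the coefficient of $X^{\delta-1}$,
$$\sum_{j\in D}X_j(s)=E_1(w_1+s)=c_D(w_1+s)+\beta_D .$$
By (6), $\hat P(X_j(s))=\hat P(w_1+s)$, so at $s=0$ we get $\hat P'(w_j)X_j'(0)=\hat P'(w_1)$. Differentiating the displayed sum at $s=0$ gives
$$\sum_{j\in D}\frac{\hat P'(w_1)}{\hat P'(w_j)}=c_D .$$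
Dividing by $a_0\hat P'(w_1)$ gives the second formula. $\square$

In the running example, $R_{\{1\}}=X-Y$, $R_{\{2\}}=X+Y$, $R_{\{3,4\}}=X^2+Y^2+6\zeta^2$, and
$$(X-Y)(X+Y)(X^2+Y^2+6\zeta^2)=(X^4+6\zeta^2X^2)-(Y^4+6\zeta^2Y^2)=\hat P(X)-\hat P(Y).$$
Here $c_{\{2\}}=-1$ and $c_{\{3,4\}}=0$. As $P_w=4w^3+12\zeta^2w$ is odd in $w$, indeed $u_2=-u_1$ and $u_3+u_4=0$.

**Lemma 6.2.** If $m\in\mathbb C^n$ and $\sum_jm_jw_j=0$, then $\sum_jm_ju_j=0$.

*Proof.* The group $G$ acts on $\mathbb C^n$ by permuting the basis $e_1,\dots,e_n$. The maps $m\mapsto\sum m_jw_j$ and $m\mapsto\sum m_ju_j$ to $N$ are $\mathbb C$-linear and $G$-equivariant, because $G$ permutes the $w_j$ and the $u_j$ in the same way and fixes $\mathbb C$. So their kernels $\mathcal N$ and $\mathcal N'$ are $G$-submodules, and we must show $\mathcal N\subset\mathcal N'$.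

The point is to reduce to a single relation that is constant on $H$-orbits. By Maschke's theorem there is a $G$-equivariant projection $\pi:\mathbb C^n\to\mathcal N$. As $G$ is transitive, $e_1$ generates $\mathbb C^n$, so $m=\pi(e_1)$ generates $\mathcal N$, and it suffices that $m\in\mathcal N'$. Since $H$ fixes $e_1$, it fixes $m$; so $m$ has a constant value $m_D$ on each $H$-orbit $D$. Lemma 6.1 gives
$$0=\sum_jm_jw_j=\Big(\sum_Dm_Dc_D\Big)w_1+\sum_Dm_D\beta_D .$$
Since $n\ge2$, $w_1\notin F$, so $\sum_Dm_Dc_D=0$. The second formula of Lemma 6.1 then gives $\sum_jm_ju_j=\big(\sum_Dm_Dc_D\big)u_1=0$. $\square$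

## 7. Proof of Theorem 1

Let $P$ and $\Gamma$ be as in Theorem 1; then $d\ge4$ and $\Gamma$ is a compact component of the affine real curve, so Sections 2–6 apply. Suppose $\mathcal C_\Omega$ is algebraic. Take $h=u=1/P_w$. By Lemma 4.1, $u\,d\zeta$ is a holomorphic differential. The germs $w_j$ at $z_*$ are the roots of $\hat P$ in the field of meromorphic germs at $z_*$, and we may take $N=F(w_1,\dots,w_n)$ inside that field. So Lemma 6.2 is condition (R) for $h=u$. Proposition 4.3 yields $\oint_\Gamma d\zeta/P_w=0$. This contradicts Lemma 4.4. Hence $\mathcal C_\Omega$ is not algebraic. $\blacksquare$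

## 8. Weighted sums of ovals and arbitrary bounded components

Let $P$ be real of degree $d$ with nonsingular homogenization. Let $\Gamma_1,\dots,\Gamma_r$ be distinct compact components of the affine real curve, oriented counterclockwise, with interiors $\Omega_s$ (possibly nested). For $c\in\mathbb C^r$ put
$$f_c=\sum_sc_s\,\mathcal C_{\Omega_s}\ \text{ on the unbounded component }W_0\text{ of }\mathbb C\setminus\bigcup_s\Gamma_s,\qquad\tau_s=\oint_{\Gamma_s}\frac{d\zeta}{P_w}.$$
On $W_0$ this makes sense: $W_0$ is connected, unbounded and misses every $\Gamma_s$, so it lies outside every $\overline{\Omega_s}$. "Algebraic" for $f_c$ means $Q(z,f_c(z))\equiv0$ on $W_0$ for some nonzero polynomial $Q$.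

**Theorem 2.** If $d\ge3$ and $\sum_sc_s\tau_s\neq0$, then $f_c$ is not algebraic.

We first extend Proposition 4.3.

**Proposition 8.1.** Let $d\ge3$, and let $h\,d\zeta$ be a holomorphic differential on $C$ satisfying (R). If $f_c$ is algebraic, then $\sum_sc_s\oint_{\Gamma_s}h\,d\zeta=0$.

*Proof.* **Step 1: contours.** Choose disjoint annular neighborhoods $V_s\supset\Gamma_s$ with Schwarz functions $S_s$ such that $P_w(z,S_s(z))\ne0$ on $V_s$. Choose parallel curves $\Gamma'_s\subset V_s\cap\Omega_s$ missing $B$, and thin annuli $A_s\subset V_s\setminus B$ around $\Gamma'_s$, as in Section 3. For a component $W$ of $\mathbb C\setminus\bigcup\Gamma_s'$ let $W^+$ be the union of $W$ and those $A_s$ with $\Gamma'_s\subset\partial W$. The open sets $W^+$ cover $\mathbb C$. Each $A_s$ belongs to exactly two of them, the outer and the inner side of $\Gamma'_s$, and different sets $W^+$ meet only in such annuli.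

**Step 2: Cauchy integrals.** For $k\in\{w,h\}$ (both regular over $\mathbb C\setminus B$ and along all $(z,S_s(z))$, as before) put
$$J_W[k](z)=\sum_s\frac{c_s}{2\pi i}\oint_{\Gamma'_s}\frac{k(\zeta,S_s(\zeta))\,d\zeta}{z-\zeta},\qquad z\in W.$$
By moving contours, $J_W[k]$ extends to $W^+$. On $A_s$ the outer and the inner function differ by
$$J_{\mathrm{outer}}[k]-J_{\mathrm{inner}}[k]=c_s\,k(z,S_s(z)),$$
because the terms with other indices are holomorphic on $A_s$. If $W_0'$ is the unbounded component of $\mathbb C\setminus\bigcup\Gamma_s'$, then $W_0\subset W'_0$ (as $\Gamma'_s\subset\Omega_s$) and $J_{W_0'}[w]=f_c$ on $W_0$.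

**Step 3: monodromy.** The proof of Proposition 3.1 applies to the cover by the $W^+$: inside one $W^+$ coefficients stay constant, and crossing in $A_s$ changes the coefficient of the branch equal to $S_s$ by $\pm c_s$, the same for $k=w$ and $k=h$. So for $z_*\in W_0\setminus B$ and loops $\gamma$ at $z_*$,
$$\gamma J_{W_0'}[k]=J_{W_0'}[k]+\sum_jn_j(\gamma)k_j\quad(k=w,h)$$
with the same $n(\gamma)\in\mathbb C^n$, and on other paths the continued germs are $J_W[k]+\sum n_jk_j$ with common $n\in\mathbb C^n$. If $f_c$ is algebraic, its germ at $z_*$ has finitely many continuations; averaging them as in Proposition 3.2 gives $q\in\mathbb C^n$ satisfying (5).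

**Step 4: Liouville.** Condition (R) allows complex coefficients. So $\bar g=J_{W_0'}[h]+\sum q_jh_j$ is invariant under all loops, hence single-valued on $\mathbb C\setminus B$. Every $b\in B$ lies in some $W$, and on a slit disc $\bar g=J_W[h]+\sum r_jh_j=o(|z-b|^{-1})$ by Lemma 4.2, so $b$ is removable. On a slit neighborhood of infinity $\bar g=J_{W_0'}[h]+\sum r_jh_j\to0$. So $\bar g\equiv0$, and $J_{W'_0}[h]=-\sum r_jh_j=o(1/|z|)$. But $zJ_{W_0'}[h](z)\to\frac1{2\pi i}\sum_sc_s\oint_{\Gamma'_s}h(\zeta,S_s)\,d\zeta=\frac1{2\pi i}\sum_sc_s\oint_{\Gamma_s}h\,d\zeta$. So this is $0$. $\square$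

*Proof of Theorem 2.* Take $h=u=1/P_w$. By Lemma 4.1 $u\,d\zeta$ is holomorphic, and by Lemma 6.2 $u$ satisfies (R). If $f_c$ were algebraic, Proposition 8.1 would give $\sum c_s\tau_s=0$. $\square$

**Corollary 8.2.** Let $\Omega$ be any bounded connected component of $\mathbb R^2\setminus\{P=0\}$, where $P$ has degree $d$ (even or odd) and nonsingular homogenization, with any number of real components. Then $\mathcal C_\Omega$ on the unbounded component of $\mathbb C\setminus\overline\Omega$ is algebraic if and only if $d\le2$.

*Proof.* **Step 1: $d\ge3$, the boundary.** We show that $\partial\Omega$ is a finite union of the curves treated above. Replacing $P$ by $-P$ if necessary, $P<0$ on $\Omega$. At a point of $\partial\Omega$ we have $P=0$ and $\nabla P\ne0$, so $\{P=0\}$ cuts a small disc into a half with $P>0$ and a half with $P<0$. The negative half meets $\Omega$, hence lies in $\Omega$; the positive half does not meet $\Omega$. So $\partial\Omega$ is open and closed in $\{P=0\}$, and it is bounded: it is a finite union of compact components $\Gamma_1,\dots,\Gamma_r$.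

**Step 2: $d\ge3$, the transform.** Let $c_s=\pm1$ according to whether the orientation of $\Gamma_s$ as part of the positively oriented $\partial\Omega$ is counterclockwise or clockwise (it is $+1$ for the outer curve and $-1$ for the inner ones). Since $\Omega$ is a bounded component of $\mathbb C\setminus\partial\Omega$, the set $W_0$ is the unbounded component of $\mathbb C\setminus\overline\Omega$. By (1) for $\Omega$ and for each $\Omega_s$, $\mathcal C_\Omega=f_c$ on $W_0$. As $P<0$ on $\Omega$, $\nabla P$ points outward on $\partial\Omega$, and the positively oriented tangent is $i$ times its direction. So Lemma 4.4, applied to each curve, gives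
$$\sum_sc_s\tau_s=2i\int_{\partial\Omega}\frac{d\ell}{|\nabla P|}\neq0,$$
and Theorem 2 applies.

**Step 3: $d\le2$.** For $d=1$ there is no bounded component. For $d=2$ the real locus of a nonsingular conic is empty, an ellipse, a hyperbola or a parabola, and only the ellipse has a bounded complementary component, its interior. If $\Omega'=e^{i\theta}\Omega+a$, then $\mathcal C_{\Omega'}(z)=e^{-i\theta}\mathcal C_\Omega(e^{-i\theta}(z-a))$, so translations and rotations preserve algebraicity. The disc and the ellipse in normal position were computed in Section 1, and both transforms are algebraic. $\square$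

## 9. Dividing curves and algebraic weighted combinations

Let $\sigma$ be complex conjugation on $C$, that is $(\zeta,w)\mapsto(\bar w,\bar\zeta)$; its fixed points are $C(\mathbb R)$. Let $U$ be a connected component of $C\setminus C(\mathbb R)$. Near a real point, $C(\mathbb R)$ has two sides, exchanged by $\sigma$; so if the point is in $\overline U$, then $U\cup\sigma U$ contains both sides. Hence $\overline U\cup\sigma\overline U$ is open and closed in $C$, so it is all of $C$. Therefore $C\setminus C(\mathbb R)$ is either connected or the union of two halves $C_\pm$ exchanged by $\sigma$. In the second case every component of $C(\mathbb R)$ has $C_+$ on one side and $C_-$ on the other. For an ellipse, $C$ is a sphere and $C(\mathbb R)$ a circle on it, so there are two halves. For a curve as in Theorem 1, $C\setminus C(\mathbb R)$ is connected: otherwise $\Gamma$ would bound $C_+$, and Cauchy's theorem for the holomorphic differential $d\zeta/P_w$ on $C_+$ would contradict Lemma 4.4.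

**Theorem 3.** Let $d\ge3$, with $P$ and $f_c$ as in Section 8.

(a) Suppose $C\setminus C(\mathbb R)$ is disconnected, with halves $C_\pm$, and all components $\Gamma_1,\dots,\Gamma_r$ of $C(\mathbb R)$ are compact in $\mathbb R^2$. Let $\kappa_s=\pm1$ according to whether the orientation of $\Gamma_s$ as part of $\partial C_+$ is counterclockwise or clockwise. Then $f_\kappa=\sum_s\kappa_s\mathcal C_{\Omega_s}$ is algebraic.

(b) If $G$ is doubly transitive on the $n$ branches and $c\neq0$, then $f_c$ is algebraic if and only if the hypotheses of (a) hold, the $\Gamma_s$ with their weights being extended to all compact components by weight $0$, and $c$ is proportional to $\kappa$.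

*Proof of (a).* The step evaluates $f_\kappa$ by residues on $C_+$. For $z\in W_0\setminus B$, (1) gives
$$f_\kappa(z)=\frac1{2\pi i}\oint_{\partial C_+}\frac{w\,d\zeta}{z-\zeta},$$
since $w=\bar\zeta$ on real points. By the residue theorem this is the sum of the residues in $C_+$; there are no poles on $C(\mathbb R)$, because its points are affine and $z\notin\bigcup\Gamma_s$.

At a point $x_j(z)=(z,w_j(z))$, $\zeta$ is a local coordinate and the residue is $-w_j(z)$. The other poles lie at finitely many points independent of $z$. At such a point over a finite $\zeta_0$ we have $\zeta_0\in B$, so $z\ne\zeta_0$, and on a small circle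
$$\frac1{z-\zeta}=\sum_{l\ge0}\frac{(\zeta-\zeta_0)^l}{(z-\zeta_0)^{l+1}}.$$
The residue of $w(\zeta-\zeta_0)^l\,d\zeta$ vanishes for large $l$, so the contribution is a rational function of $z$. At a point over $\infty$, $\frac1{z-\zeta}=-\sum_{l\ge0}z^l\zeta^{-l-1}$, and similarly the contribution is a polynomial in $z$.

Since $x_j(z)\in C(\mathbb R)$ only for $z\in\bigcup\Gamma_s$, the set of $j$ with $x_j(z)\in C_+$ is constant on a small disc in $W_0\setminus B$. So on that disc
$$f_\kappa=-\sum_{x_j\in C_+}w_j+R(z),\qquad R\text{ rational}.$$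
This is algebraic over $\mathbb C(z)$, so $Q(z,f_\kappa)=0$ on the disc for some $Q\neq0$, and on $W_0$ by the identity theorem. $\square$

*Proof of (b).* If the condition holds, then $c=\lambda\kappa$ with $\lambda\ne0$, so all weights are nonzero, the $\Gamma_s$ are all components of $C(\mathbb R)$, and $f_c=\lambda f_\kappa$ is algebraic by (a). Now assume that $f_c$ is algebraic.

**Step 1: all holomorphic differentials satisfy (R).** Double transitivity gives $\mathbb C^n=\mathbb C\mathbf 1\oplus\mathcal V$, where $\mathbf 1=(1,\dots,1)$ and $\mathcal V$, the vectors with coordinate sum $0$, is irreducible and nontrivial; it contains $e_1-e_2$. The submodules are thus $0$, $\mathbb C\mathbf 1$, $\mathcal V$, $\mathbb C^n$. As $w_1\ne w_2$, the relation module $\mathcal N$ does not contain $\mathcal V$, so $\mathcal N\subset\mathbb C\mathbf 1$. Let $h\,d\zeta$ be any holomorphic differential. Its trace $\sum_jh_j\,d\zeta$ is a holomorphic differential on $\mathbb P^1$, hence $0$. So the relation with coefficients $\mathbf 1$ always holds among the $h_j$, and (R) holds.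

**Step 2: a homology relation.** By Proposition 8.1, $\sum_sc_s\oint_{\Gamma_s}\omega=0$ for every holomorphic differential $\omega$ on $C$. We need the same for the conjugates $\bar\omega$. The map $\omega\mapsto\overline{\sigma^*\omega}$ is an antilinear involution of the space of holomorphic differentials, so that space is spanned by the $\omega$ with $\sigma^*\omega=\bar\omega$. For these, since $\sigma$ fixes $\Gamma_s$ pointwise, $\oint_{\Gamma_s}\bar\omega=\oint_{\Gamma_s}\sigma^*\omega=\oint_{\Gamma_s}\omega$, so $\sum_sc_s\oint_{\Gamma_s}\bar\omega=0$ too. Since $H^1(C;\mathbb C)$ is spanned by the classes of holomorphic differentials and their conjugates, the cycle $\sum_sc_s\Gamma_s$ pairs to zero with $H^1(C;\mathbb C)$. So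
$$\sum_sc_s[\Gamma_s]=0\quad\text{in }H_1(C;\mathbb C). \tag{7}$$

**Step 3: there are two halves.** If $C\setminus C(\mathbb R)$ were connected, then for each $s$ one could cross $\Gamma_s$ once and return in $C\setminus C(\mathbb R)$: a loop crossing $\Gamma_s$ once, transversally, and no other real component. Its intersection number with (7) is $\pm c_s$, so $c_s=0$ for all $s$, contrary to $c\neq0$. So $C\setminus C(\mathbb R)=C_+\sqcup C_-$.

**Step 4: the weights agree.** Give every component $\alpha$ of $C(\mathbb R)$ the orientation of $\partial C_+$ and let $c'_\alpha$ be its weight in (7) with respect to this orientation, with $c'_\alpha=0$ for components that do not occur (in particular for those not compact in $\mathbb R^2$). Given two components $\alpha,\beta$, take a loop going from $C_+$ to $C_-$ through $\alpha$ and back through $\beta$, once each and transversally. The two crossings have opposite directions, so the intersection number with (7) is $\pm(c'_\alpha-c'_\beta)$, and $c'_\alpha=c'_\beta$. So all weights have a common value $\lambda$, and $\lambda\neq0$ because $c\ne0$.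 Hence every real component occurs among the $\Gamma_s$, all of them are compact in $\mathbb R^2$, and the hypotheses of (a) hold. With respect to the counterclockwise orientations, $c_s=\lambda\kappa_s$. $\square$
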